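\title{Proper distinguishing colorings of infinite graphs with infinite motion}

\begin{abstract}
A proper vertex coloring of a graph $G$ is distinguishing if the identity is the only automorphism that preserves it, and $\chi_D(G)$ is the least number of colors in such a coloring. Let $G$ be a connected infinite graph with finite maximum degree $\Delta$ in which every non-identity automorphism moves infinitely many vertices. We prove that $\chi_D(G)\le\Delta+1$, which confirms a conjecture from a paper of Imrich, Kalinowski, Pil\'sniak and Shekarriz. For $\Delta\ge3$ we prove the bound $\chi_D(G)\le\Delta$, which is attained for every such $\Delta$; the value $\Delta+1$ occurs only for the double ray.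
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are simple, and a graph is \emph{infinite} if it has infinitely many vertices. An automorphism $g$ of a graph $G$ \emph{preserves} a vertex coloring $\varphi$ if $\varphi(gx)=\varphi(x)$ for every vertex $x$, and $\varphi$ is \emph{distinguishing} if only the identity preserves it. The \emph{distinguishing chromatic number} $\chi_D(G)$ is the least number of colors in a proper vertex coloring of $G$ that is distinguishing. Such a coloring has two tasks: it separates adjacent vertices, and it destroys every symmetry of $G$.

Let $G$ be connected and infinite, with finite maximum degree $\Delta$. For the first task $\Delta+1$ colors suffice: enumerate the vertices and give each one a color that does not yet occur on its neighbors. For both tasks together it is known that $\chi_D(G)\le 2\Delta-1$. A bound of this order cannot be avoided in general.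

\begin{example}\label{ex:twins}
Let $\Delta\ge3$. Take the complete bipartite graph with parts $A$ and $B$ of sizes $\Delta-1$ and $\Delta$, and attach a ray (a one-way infinite path) to one vertex $b\in B$. The maximum degree is $\Delta$. The transposition of two vertices of $A$, or of two vertices of $B\setminus\{b\}$, is an automorphism, so a distinguishing coloring is injective on $A$ and on $B\setminus\{b\}$. A proper coloring uses disjoint sets of colors on these two sets. Hence $\chi_D\ge2\Delta-2$.
\end{example}

The automorphisms in this example are expensive because they move only two vertices and can be broken only there. The \emph{motion} of an automorphism is the number of vertices it moves, and $G$ has \emph{infinite motion} if every non-identity automorphism moves infinitely many vertices (this includes the case that there is no such automorphism). An automorphism of infinite motion can be broken in infinitely many places, as far from any given finite part of the graph as we like. One may therefore guess that under infinite motion the second task costs nothing beyond the greedy bound $\Delta+1$. The simplest graph with infinite motion and a nontrivial symmetry shows that no smaller bound holds for all $\Delta$.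

\begin{example}\label{ex:doubleray}
The \emph{double ray} has vertex set $\mathbb Z$, with $x$ adjacent to $x\pm1$. Its automorphisms are the translations $x\mapsto x+k$ and the reflections $x\mapsto k-x$; each of them other than the identity fixes at most one vertex, so the motion is infinite. A proper $2$-coloring depends only on the parity of $x$ and is preserved by $x\mapsto x+2$. Hence $\chi_D\ge3=\Delta+1$.
\end{example}

The conjecture posed in \cite{IKPS} is that $\chi_D(G)\le\Delta+1$ for every connected infinite graph $G$ with finite maximum degree $\Delta$ and infinite motion. We prove it, and we determine when equality holds.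

\begin{theorem}\label{thm:main}
Let $G$ be a connected infinite graph with finite maximum degree $\Delta$ and infinite motion. Then $\chi_D(G)\le\Delta+1$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $G$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] If $\Delta\ge3$, then $\chi_D(G)\le\Delta$. For every $\Delta\ge3$ this bound is attained.
\item[(b)] $\chi_D(G)=\Delta+1$ if and only if $G$ is the double ray.
\end{enumerate}
\end{theorem}

Example~\ref{ex:twins} shows that infinite motion cannot be dropped: $2\Delta-2$ exceeds $\Delta$ for $\Delta\ge3$ and exceeds $\Delta+1$ for $\Delta\ge4$. The next example shows that the bound in Theorem~\ref{thm:sharp}(a) cannot be lowered.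

\begin{example}\label{ex:clique}
Let $\Delta\ge3$. Take $K_\Delta$ and attach a ray to each of its vertices. The vertices of the clique have degree $\Delta$ and all others have degree $2$, so every automorphism maps the clique to itself and permutes the rays accordingly. If it fixes the clique pointwise, it is the identity; otherwise it moves a whole ray. So the motion is infinite, and the clique alone needs $\Delta$ colors.
\end{example}

The proofs treat the two tasks separately. Fix a root $r$. A theorem of Babai~\cite{Bab} provides labels $0$ and $1$ on the boundaries of a sequence of growing balls about $r$ such that no non-identity automorphism fixing $r$ preserves the labels (Section~\ref{sec:labels}). A vertex on such a boundary has one neighbor inside and one outside, and these two spare degrees of freedom are enough to store the labels in a proper coloring of the boundary with $\Delta$ colors (Section~\ref{sec:encoding}). With one more color, the rest of the graph can be colored greedily and the root can be made recognizable; this proves Theorem~\ref{thm:main} (Section~\ref{sec:plusone}). Although Theorem~\ref{thm:main} also follows from Theorem~\ref{thm:sharp}, this direct proof is short and is the model for what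 comes after it.

With only $\Delta$ colors both uses of the extra color have to be replaced. The extension to the rest of the graph comes from the degree-choosability theorem of Borodin~\cite{Bor} and Erd\H{o}s, Rubin and Taylor~\cite{ERT} (Section~\ref{sec:layers}). It works unless $G$ contains a \emph{branch}, a $\Delta$-regular tree-like part built from cliques and odd cycles (Section~\ref{sec:branches}). If there is no branch, a Baire category argument removes the need for a root (Section~\ref{sec:baire}). If there is a branch, we color the branches by an explicit rule, and sparse exceptions to the rule identify the root (Section~\ref{sec:withbranch}).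

\section{Labels that break the stabilizer of a finite set}\label{sec:labels}

We write $[k]=\{1,\dots,k\}$. In a graph with vertex set $V$, $d(u,v)$ is the distance, $N(x)$ is the set of neighbors of $x$, and for $Z\subseteq V$ and $m\ge0$ we put $N^m[Z]=\{v: d(v,Z)\le m\}$. The \emph{boundary} $\partial U$ of $U\subseteq V$ is the set of vertices of $U$ that have a neighbor outside $U$; we write $\partial_JU$ when the graph $J$ has to be named. A map $g$ \emph{preserves} a function $f$ defined on a set $A$ with $gA=A$ if $f(gx)=f(x)$ for all $x\in A$. A \emph{labeling} is a function with values in $\{0,1\}$.

Let $G$ be connected and infinite with finite maximum degree $\Delta$. Then $N^m[Z]$ is finite for finite $Z$, so $V$ is countable. For finite $U\neq\emptyset$ every component of $G-U$ contains a neighbor of $U$, so there are finitely many components, and at least one of them is infinite. Moreover $\Delta\ge2$, and $G$ contains no $K_{\Delta+1}$, since such a subgraph would be a whole component.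

Infinite motion enters our arguments through the following lemma and, once, directly from the definition (Lemma~\ref{lem:core}).

\begin{lemma}\label{lem:boundary}
Let $G$ have infinite motion, let $U\subseteq V$ be finite, and let $g$ be an automorphism with $gU=U$ that fixes $\partial U$ pointwise. Then $g$ fixes $U$ pointwise.
\end{lemma}

\begin{proof}
Let $h$ be the permutation of $V$ that agrees with $g$ on $U$ and with the identity on $V\setminus U$. It maps edges inside $U$ to edges and fixes both ends of every other edge, because an edge from $U$ to $V\setminus U$ has its end in $U$ in $\partial U$. The same holds for $h^{-1}$, which arises from $g^{-1}$ in the same way. So $h$ is an automorphism that moves at most $|U|$ vertices, and $h$ is the identity.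
\end{proof}

Thus an automorphism that fixes $r$ and moves some vertex must move a vertex on the boundary of every large ball about $r$. We want to break all these automorphisms at once with two labels. The tool is a theorem on inverse limits. Let $\Gamma_i\le\mathrm{Sym}(\Omega_i)$ $(i\ge1)$ be permutation groups on pairwise disjoint sets, and let $\pi_i:\Gamma_{i+1}\to\Gamma_i$ be epimorphisms (surjective homomorphisms). The \emph{inverse limit} is the group of all sequences $(g_i)_{i\ge1}$ with $g_i\in\Gamma_i$ and $\pi_i(g_{i+1})=g_i$. It acts on $\bigsqcup_i\Omega_i$, with $(g_i)$ acting on $\Omega_i$ as $g_i$.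

\begin{theorem}[Babai \cite{Bab}]\label{thm:babai}
Let $\Gamma_i\le\mathrm{Sym}(\Omega_i)$ $(i\ge1)$ be finite permutation groups with pairwise disjoint finite domains, and let $\pi_i:\Gamma_{i+1}\to\Gamma_i$ be epimorphisms. Then there is a labeling $\lambda:\bigsqcup_i\Omega_i\to\{0,1\}$ that is preserved by no non-identity element of the inverse limit.
\end{theorem}

No assumption on motion appears in the statement because it is built in. Each $\Gamma_i$ acts faithfully on its own domain. If $(g_i)\ne1$, then $g_j\ne1$ for some $j$; for $i\ge j$ the element $g_i$ maps to $g_j$, so $g_i\ne1$ and $g_i$ moves a point of $\Omega_i$. We use the theorem only in the following form.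

\begin{corollary}\label{cor:labels}
Let a group $H$ act on a set $V$, let $U_1\subseteq U_2\subseteq\cdots$ be subsets of $V$, and let $A_i\subseteq U_i$ be pairwise disjoint finite $H$-invariant sets. Suppose that for each $i$, every $g\in H$ that fixes $A_i$ pointwise fixes $U_i$ pointwise. Then there are labelings $\lambda_i:A_i\to\{0,1\}$ such that every $g\in H$ that preserves all $\lambda_i$ fixes $\bigcup_iU_i$ pointwise.
\end{corollary}

\begin{proof}
Let $\Gamma_i\le\mathrm{Sym}(A_i)$ be the group of restrictions $g|_{A_i}$, $g\in H$. If $g$ is trivial on $A_{i+1}$, then it is trivial on $U_{i+1}\supseteq U_i\supseteq A_i$. Hence $g|_{A_{i+1}}\mapsto g|_{A_i}$ is a well-defined epimorphism $\Gamma_{i+1}\to\Gamma_i$, and for each $g\in H$ the sequence $(g|_{A_i})_i$ lies in the inverse limit. Take $\lambda$ from Theorem~\ref{thm:babai} and put $\lambda_i=\lambda|_{A_i}$. If $g$ preserves all $\lambda_i$, then $(g|_{A_i})_i$ preserves $\lambda$ and is the identity. So $g$ fixes every $A_i$ pointwise, and therefore every $U_i$.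
\end{proof}

\begin{remark}\label{rem:countable}
For countable $H$ the corollary is elementary. An element that moves a point of $U_j$ moves a point of $A_i$ for every $i\ge j$. List these elements as $g_1,g_2,\dots$, choose distinct indices $i_1,i_2,\dots$ and points $a_k\in A_{i_k}$ with $g_ka_k\ne a_k$, and give label $1$ to the points $a_k$ and label $0$ to all others. Theorem~\ref{thm:babai} is needed when $H$ is uncountable.
\end{remark}

\section{Storing a labeling in a proper coloring}\label{sec:encoding}

Let $Y$ be a finite set of vertices with a labeling $\lambda$, and suppose that each vertex of $Y$ has at most $d$ neighbors in the finite graph $F$ under consideration. We look for a proper coloring with $d+2$ colors, one more than greedy coloring needs, from which $\lambda$ can be recovered. For $d=0$ we use color $1$ for label $1$ and color $2$ for label $0$. For $d\ge1$ it is not possible to reserve some colors for label $1$ and the others for label $0$: a clique $K_{d+1}$ with constant labeling would require $d+1$ colors of each kind, and $2(d+1)>d+2$. The label has to be read from the colors of the neighbors as well.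

The case $d=1$ shows how. The components of $F$ are single vertices and single edges. Color a single vertex $1$ if its label is $1$ and $2$ if its label is $0$, and color an edge with labels $(1,0)$, $(1,1)$, $(0,0)$ by $(1,2)$, $(1,3)$, $(2,3)$, respectively. Colors $1$ and $2$ show the label directly. A vertex of color $3$ was prevented from taking its preferred color by its neighbor, so the color of the neighbor shows which color was preferred. In general a vertex may see both colors $1$ and $2$, and then nothing can be concluded; but such a vertex has spent two of its $d$ neighbors on these colors, and we can repeat the procedure with the colors $3$ and $4$. The lemma allows a part $P$ of the graph to be colored in advance; this will be needed in Section~\ref{sec:layers}.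

\begin{lemma}\label{lem:encoding}
Let $F$ be a finite graph with $V(F)=Y\sqcup P$, let $d\ge0$, and suppose that each $y\in Y$ has at most $d$ neighbors in $F$. Let $\psi:P\to[d+2]$ be a proper coloring of $F[P]$ and $\lambda:Y\to\{0,1\}$ a labeling. Then $\psi$ extends to a proper coloring $\theta:V(F)\to[d+2]$ such that every automorphism of $F$ that maps $Y$ to itself and preserves $\theta$ also preserves $\lambda$.
\end{lemma}

\begin{proof}
\emph{The rounds.} Put $R_1=Y$. For $k=1,2,\dots$ we perform round $k$ as long as $R_k\ne\emptyset$. Round $k$ assigns only the colors $2k-1$ and $2k$, and we maintain the following invariant: for every color $c\le 2k-2$, each vertex of $R_k$ has a neighbor that is already colored $c$. If $R_k\neq\emptyset$, the invariant gives $2k-2\le d$. So the colors $2k-1$ and $2k$ lie in $[d+2]$, and the process stops after finitely many rounds.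

At the start of round $k$ only vertices of $P$ can have color $2k-1$ or $2k$. Among the vertices of $R_k$ with label $1$ and with no neighbor of color $2k-1$ in $P$, choose a maximal independent set $X_k^1$ and color it $2k-1$. Among the vertices of $R_k$ with label $0$ and with no neighbor of color $2k$ in $P$, choose a maximal independent set $X_k^0$ and color it $2k$. For $y\in R_k\setminus(X_k^1\cup X_k^0)$ let $C_k(y)\subseteq\{2k-1,2k\}$ be the set of those of the two colors that occur on neighbors of $y$ in $P\cup X_k^1\cup X_k^0$. If $\lambda(y)=1$, then $y$ has a neighbor of color $2k-1$ in $P$ or, by maximality, a neighbor in $X_k^1$; so $2k-1\in C_k(y)$. In the same way $\lambda(y)=0$ gives $2k\in C_k(y)$. Let $E_k$ be the set of these $y$ with $|C_k(y)|=1$ and $R_{k+1}$ the set of those with $|C_k(y)|=2$. Then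
\[
R_k=X_k^1\sqcup X_k^0\sqcup E_k\sqcup R_{k+1},
\]
the invariant holds for $R_{k+1}$, and for $y\in E_k$ we have $\lambda(y)=1$ if and only if $C_k(y)=\{2k-1\}$.

\emph{The remaining vertices.} After the last round the uncolored vertices are those of $\bigcup_kE_k$. Color them one after another, giving $y\in E_k$ a color from $\{2k+1,\dots,d+2\}$ that does not occur on its colored neighbors. Such a color exists: $y$ has neighbors of $2k-1$ distinct colors in $[2k]$, so $2k-1\le d$ and at most $d-2k+1$ neighbors of $y$ have a color above $2k$, while $d-2k+2$ such colors are available. The resulting coloring $\theta$ is proper. Indeed, an edge with an end in some $E_k$ is taken care of when its later end is colored; the sets $X_k^1,X_k^0$ are independent, have pairwise different colors, and avoid neighbors of their own color in $P$; and $\psi$ is proper.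

\emph{Decoding.} Let $\alpha$ be an automorphism of $F$ that preserves $\theta$ and maps $Y$, hence also $P$, to itself. We show by induction that $\alpha R_k=R_k$ and that $\alpha$ preserves $\lambda$ on $R_k\setminus R_{k+1}$. Suppose $\alpha R_k=R_k$, which holds for $k=1$. Every vertex of $E_k\cup R_{k+1}$ has a color at least $2k+1$, so $X_k^1$ and $X_k^0$ are exactly the sets of vertices of $R_k$ with colors $2k-1$ and $2k$, and $\alpha$ maps each of them to itself. It follows that $C_k(\alpha y)=C_k(y)$ for the other vertices $y$ of $R_k$, so $\alpha E_k=E_k$ and $\alpha R_{k+1}=R_{k+1}$. The labeling is constant on $X_k^1$ and on $X_k^0$ and is determined by $C_k$ on $E_k$, so it is preserved on $X_k^1\cup X_k^0\cup E_k$.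
\end{proof}

\section{Colorings with $\Delta+1$ colors}\label{sec:plusone}

We first carry out the construction on the double ray, with root $0$. The only non-identity automorphism that fixes $0$ is $x\mapsto-x$. It is broken by the labeling of $\pm3,\pm5,\pm7,\dots$ that gives $-3$ label $0$ and all other points label $1$, and the case $d=0$ of the encoding turns this into color $2$ on $-3$ and color $1$ on the other points. Give the root color $3$ and both its neighbors color $1$, and give each remaining vertex the smallest color not seen on its neighbors:
\[
\begin{array}{c|ccccccccccccc}
x&-7&-6&-5&-4&-3&-2&-1&0&1&2&3&4&5\\ \hline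
\varphi(x)&1&2&1&3&2&3&1&3&1&2&1&2&1
\end{array}
\]
with $1$ and $2$ alternating further out. Color $3$ occurs at $-4$ and $-2$ only because both other colors are seen there. The root is the only vertex of color $3$ whose neighbors have equal colors, so it is fixed by every color-preserving automorphism, and $\varphi(3)\ne\varphi(-3)$ excludes the reflection. The general proof follows the same lines.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix a vertex $r$ and let $H$ be its stabilizer in $\mathrm{Aut}(G)$. For $i\ge1$ let $U_i=N^{2i+1}[\{r\}]$ and $T_i=\partial U_i$. These sets are finite and $H$-invariant, the $U_i$ increase with union $V$, and every vertex of $T_i$ is at distance exactly $2i+1$ from $r$. By Lemma~\ref{lem:boundary} an element of $H$ that fixes $T_i$ pointwise fixes $U_i$ pointwise. So Corollary~\ref{cor:labels} gives labelings $\lambda_i:T_i\to\{0,1\}$ such that the identity is the only element of $H$ that preserves all of them.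

A vertex of $T_i$ has a neighbor at distance $2i$ from $r$ and a neighbor at distance $2i+2$, so it has at most $\Delta-2$ neighbors in $T_i$. Color $T_i$ with colors from $[\Delta]$ by Lemma~\ref{lem:encoding}, applied with $F=G[T_i]$, $Y=T_i$, $P=\emptyset$, $d=\Delta-2$ and the labeling $\lambda_i$. Color $r$ with $\Delta+1$. If $\deg r=\Delta$, then $r$ has two non-adjacent neighbors $x$ and $y$, since $G$ contains no $K_{\Delta+1}$; color both with $1$. The distances from $r$ of adjacent vertices differ by at most $1$, so there is no edge between two different sets $T_i$ or between some $T_i$ and $N^1[\{r\}]$, and this partial coloring is proper. Enumerate the remaining vertices and give each in turn the smallest color in $[\Delta+1]$ that does not occur on its colored neighbors. We obtain a proper coloring $\varphi:V\to[\Delta+1]$.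

Let $g$ be an automorphism that preserves $\varphi$. A vertex $v\ne r$ of color $\Delta+1$ was colored in the greedy phase, so all colors $1,\dots,\Delta$ occur on its neighbors: $v$ has degree $\Delta$, and its neighbors have pairwise distinct colors. The root does not have this property, and $g$ preserves the property and the color $\Delta+1$. Hence $gr=r$, that is, $g\in H$. Now $g$ induces an automorphism of each $G[T_i]$ that preserves $\varphi|_{T_i}$, so it preserves each $\lambda_i$ by Lemma~\ref{lem:encoding}, and $g=1$.
\end{proof}

\section{Extending colorings with $\Delta$ colors}\label{sec:layers}

From now on $\Delta\ge3$. In the proof above the boundaries were colored with $\Delta$ colors, and color $\Delta+1$ served two purposes: it made the greedy extension possible, and it marked the root. This section replaces the greedy extension.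

With $\Delta$ colors an extension can fail. For $\Delta=3$, an uncolored vertex may see the colors $1,2,3$, and an uncolored triangle cannot be colored if each of its vertices has a further neighbor colored $1$. In both cases the uncolored part consists of vertices of full degree and has a very special block structure. The theorem quoted below says that this is the only way to fail.

\subsection{Blocks and Gallai trees}

A \emph{block} of a graph is a maximal connected subgraph without a cutvertex. Blocks are induced subgraphs, we identify them with their vertex sets, and in a connected graph with at least two vertices every block has at least two vertices. For a block $B$ and any vertex $x$, the graph $B-x$ is connected. We use the following standard facts.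
\begin{enumerate}
\item[(B1)] Every edge lies in exactly one block. Every cycle, and more generally every connected subgraph without a cutvertex, lies in a block.
\item[(B2)] Any two edges of a block with at least three vertices lie on a common cycle of that block.
\item[(B3)] In a connected graph $G$, for each vertex $x$ the components $\kappa$ of $G-x$ correspond bijectively to the blocks $B_\kappa$ containing $x$, in such a way that $B_\kappa\setminus\{x\}\subseteq\kappa$ and $N(x)\cap\kappa\subseteq B_\kappa$.
\item[(B4)] In a connected graph $G$, if $\kappa$ is a component of $G-x$, then the blocks of $G[\kappa\cup\{x\}]$ are exactly the blocks of $G$ that meet $\kappa$.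
\end{enumerate}
To see (B4), let $B$ be a block of $G$ that meets $\kappa$. Since $B-x$ is connected, $B\subseteq\kappa\cup\{x\}$, and $B$ is maximal there too. Conversely, a block of $G[\kappa\cup\{x\}]$ meets $\kappa$ and lies in a block of $G$, which is contained in $\kappa\cup\{x\}$ by what we have just shown; so the two blocks are equal.

A \emph{Gallai tree} is a connected graph, finite or infinite, all of whose blocks are complete graphs or odd cycles; here $K_1$, $K_2$ and $K_3$ count as complete graphs.

\begin{theorem}[Borodin \cite{Bor}; Erd\H{o}s, Rubin and Taylor \cite{ERT}]\label{thm:ert}
Let $C$ be a finite connected graph that is not a Gallai tree, and let each vertex $v$ have a list $L(v)$ of colors with $|L(v)|\ge\deg_C(v)$. Then $C$ has a proper coloring in which every vertex $v$ receives a color from $L(v)$.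
\end{theorem}

The conclusion also holds, for every finite connected $C$, if in addition $|L(v_0)|>\deg_C(v_0)$ for some vertex $v_0$. Color the vertices in order of decreasing distance from $v_0$: each $v\ne v_0$ has a neighbor closer to $v_0$ that is still uncolored, so it sees at most $\deg_C(v)-1$ colors, and $v_0$ has a color to spare. We call this \emph{greedy coloring toward $v_0$}. In particular, a finite connected graph with all degrees at most $\Delta$ and some degree less than $\Delta$ has a proper coloring with colors from $[\Delta]$.

Let $J$ be a graph with all degrees at most $\Delta$. A set $C\subseteq V(J)$ is \emph{tight} in $J$ if $J[C]$ is a Gallai tree and every vertex of $C$ has degree $\Delta$ in $J$.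

\begin{lemma}\label{lem:nottight}
Let $J$ have all degrees at most $\Delta$, and let $C\subseteq V(J)$ be finite, connected and not tight. Suppose that the neighbors of $C$ outside $C$ are colored with colors from $[\Delta]$. Then $C$ can be colored with colors from $[\Delta]$ so that every edge with an end in $C$ is properly colored.
\end{lemma}

\begin{proof}
For $v\in C$ let $L(v)$ be the set of colors in $[\Delta]$ that do not occur on neighbors of $v$ outside $C$. Then $|L(v)|\ge\Delta-\deg_J(v)+\deg_C(v)\ge\deg_C(v)$. If some $v_0\in C$ has $\deg_J(v_0)<\Delta$, the inequality is strict at $v_0$ and we color greedily toward $v_0$. Otherwise $J[C]$ is not a Gallai tree and Theorem~\ref{thm:ert} applies.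
\end{proof}

\subsection{Layers}

We now choose the boundaries so far apart that no piece between two consecutive ones is tight. This needs a hypothesis, condition $(*)$ below, on the infinite parts of the graph. Finite components outside a ball cause a difficulty of their own: they may be tight, and they do not grow when the next boundary is moved outward. We therefore add them to the ball. Those that are attached only to the boundary form a set $Q_i$, which is colored before the boundary; this is the precolored part in Lemma~\ref{lem:encoding}. The graph is called $J$ and the centers $Z_i$ of the balls may vary, because the result will be applied once to $G$ with all finite sets as centers and once to a subgraph of $G$ with a fixed center.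

\begin{proposition}\label{prop:layers}
Let $J$ be a connected infinite graph with all degrees at most $\Delta$, and let $Z_1,Z_2,\dots$ be finite nonempty subsets of $V(J)$. Assume:
\begin{enumerate}
\item[$(*)$] for every finite $U\subseteq V(J)$ that is empty or contains $Z_1$, no infinite component of $J-U$ is tight in $J$.
\end{enumerate}
Then there are finite sets $U_i,S_i,Q_i,W_i$ $(i\ge1)$ with the following properties.
\begin{enumerate}
\item[(L1)] $U_1\subseteq U_2\subseteq\cdots$ and $\bigcup_iU_i=V(J)$; $S_i=\partial_JU_i\neq\emptyset$; and $V(J)$ is the disjoint union of all the sets $S_i$, $Q_i$ and $W_i$.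
\item[(L2)] Every automorphism of $J$ that maps $Z_i$ to itself maps each of $U_i,S_i,Q_i$ to itself.
\item[(L3)] For every labeling $\lambda_i:S_i\to\{0,1\}$ there is a proper coloring $\theta_i:S_i\cup Q_i\to[\Delta]$ such that every automorphism of $J$ that maps $S_i$ and $Q_i$ to themselves and preserves $\theta_i$ also preserves $\lambda_i$.
\item[(L4)] Any proper colorings $\theta_i:S_i\cup Q_i\to[\Delta]$ $(i\ge1)$ have a common extension to a proper coloring $V(J)\to[\Delta]$, and the extensions can be chosen so that the restriction to $W_i$ depends only on $\theta_{i-1}$ and $\theta_i$ (only on $\theta_1$ if $i=1$).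
\end{enumerate}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,minimum size=8mm] (w1) at (0,0) {$W_1$};
\node[draw,minimum size=8mm] (s1) at (1.6,0) {$S_1$};
\node[draw,minimum size=8mm] (w2) at (3.2,0) {$W_2$};
\node[draw,minimum size=8mm] (s2) at (4.8,0) {$S_2$};
\node[draw,minimum size=8mm] (w3) at (6.4,0) {$W_3$};
\node[draw,minimum size=8mm] (s3) at (8,0) {$S_3$};
\node (more) at (9.4,0) {$\cdots$};
\node[draw,minimum size=8mm] (q1) at (1.6,1.3) {$Q_1$};
\node[draw,minimum size=8mm] (q2) at (4.8,1.3) {$Q_2$};
\node[draw,minimum size=8mm] (q3) at (8,1.3) {$Q_3$};
\draw (w1)--(s1)--(w2)--(s2)--(w3)--(s3)--(more);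
\draw (s1)--(q1) (s2)--(q2) (s3)--(q3);
\draw[dashed] (-0.6,-0.6) rectangle (2.3,1.9);
\draw[dashed] (-0.8,-0.8) rectangle (5.5,2.1);
\node at (0,1.3) {$U_1$};
\node at (3.2,1.3) {$U_2$};
\end{tikzpicture}
\caption{The partition of $V(J)$ into finite layers. Every edge of $J$ lies inside one box or joins two boxes that are connected by a line. The sets $S_i\cup Q_i$ are colored first, independently of one another, and the sets $W_i$ are colored afterwards. The dashed frames show the finite sets $U_1\subseteq U_2$, whose boundaries are $S_1$ and $S_2$.}
\label{fig:layers}
\end{figure}

\begin{proof}
Put $U_0=S_0=\emptyset$. Suppose that a finite set $U_{i-1}$ has been constructed such that all components of $J-U_{i-1}$ are infinite and, if $i\ge2$, $Z_1\subseteq U_{i-1}$.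

\emph{The candidates.} Let $m$ be larger than all distances in $J$ between vertices of $Z_i$, and write $N^m$ for $N^m[Z_i]$. The set $N^{m-1}$ is connected, because it contains a shortest path between any two vertices of $Z_i$ and a shortest path from each of its vertices to $Z_i$. Let $U^m$ be the union of $N^m$ and the finite components of $J-N^m$. It is finite, and the components of $J-U^m$ are the infinite components of $J-N^m$. Let $S^m=\partial_JU^m$, which is nonempty because $J$ is connected and infinite. A vertex of $S^m$ is adjacent to an infinite component of $J-N^m$, so it lies in $N^m$, at distance exactly $m$ from $Z_i$. Let $K^m$ be the component of $J-S^m$ that contains $N^{m-1}$. A path that leaves $U^m$ passes through $S^m$, so $K^m\subseteq U^m$. Put $Q^m=U^m\setminus(S^m\cup K^m)$. A vertex of $Q^m$ has no neighbor outside $U^m$, since it is not in $S^m$, and no neighbor in $K^m$, since it is not in $K^m$. So all its neighbors lie in $Q^m\cup S^m$.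

\emph{Claim.} For all large $m$, $N^1[U_{i-1}]\subseteq N^{m-1}$, and for each component $D$ of $J-U_{i-1}$ the set $C=D\cap K^m$ is connected and not tight.

Every finite set of vertices lies in $N^{m-1}\subseteq K^m$ for large $m$. This gives the first assertion, and since there are finitely many components $D$, we may consider one of them.

Connectedness. If $i=1$, then $D=V(J)$ and $C=K^m$. Let $i\ge2$. The finite set $A$ of vertices of $D$ with a neighbor in $U_{i-1}$ lies in a finite connected subgraph of $D$, and for large $m$ this subgraph lies in $C$. Every $v\in C$ is joined to $U_{i-1}$ by a path in $K^m$. The first vertex of the path outside $D$ is in $U_{i-1}$, so the part before it lies in $C$ and ends in $A$. Hence $C$ is connected.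

Not tight. By $(*)$, $D$ is not tight. If $D$ has a vertex of $J$-degree less than $\Delta$, this vertex is in $C$ for large $m$. Otherwise $J[D]$ has a block $B$ that is neither complete nor an odd cycle. If $B$ is finite, then $B\subseteq C$ for large $m$; by (B1) it lies in a block of $J[C]$, which lies in a block of $J[D]$, so $B$ is itself a block of $J[C]$. Let $B$ be infinite. An infinite connected graph with all degrees at most $2$ is a ray or a double ray and has a cutvertex, so some vertex $u$ has degree at least $3$ in $B$. Choose a finite set $E_0$ of edges of $B$ that contains three edges at $u$ and covers more than $\Delta+1$ vertices. By (B2) any two edges of $E_0$ lie on a common cycle of $B$, and for large $m$ these finitely many cycles lie in $C$. By (B1) all edges of $E_0$ then lie in one block of $J[C]$. This block has more than $\Delta+1$ vertices, so it is not complete, and it has a vertex of degree at least $3$, so it is not a cycle. The claim is proved.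

\emph{The layers.} Fix $m$ as in the claim, write $U_i,S_i,K_i,Q_i$ for $U^m,S^m,K^m,Q^m$, and put $W_i=K_i\setminus U_{i-1}$. Then $U_i$ contains $U_{i-1}$ and $Z_i$, so it contains $Z_1$, and the construction continues. Since $U_1\neq\emptyset$, $U_i\supseteq N^1[U_{i-1}]$ and $J$ is connected, the $U_i$ exhaust $V(J)$. From $U_{i-1}\subseteq K_i$ we get $U_i\setminus U_{i-1}=W_i\sqcup S_i\sqcup Q_i$. This proves (L1). The sets $U_i,S_i,K_i,Q_i$ are defined in terms of $Z_i$, the number $m$ and the graph $J$ alone, which proves (L2).

For (L3), a vertex of $S_i$ has a neighbor in $N^{m-1}\subseteq K_i$ and a neighbor outside $U_i$, so it has at most $\Delta-2$ neighbors in $S_i\cup Q_i$. Each component of $J[Q_i]$ is finite and has a vertex with a neighbor outside $Q_i$, whose degree in $J[Q_i]$ is less than $\Delta$; greedy coloring toward this vertex gives a proper coloring $\psi$ of $J[Q_i]$ with colors from $[\Delta]$. Apply Lemma~\ref{lem:encoding} with $F=J[S_i\cup Q_i]$, $Y=S_i$, $P=Q_i$ and $d=\Delta-2$.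

For (L4), see Figure~\ref{fig:layers}. If $i<j$, then $S_i\cup Q_i\subseteq U_{j-1}$ has all its neighbors in $K_j$, so there is no edge between $S_i\cup Q_i$ and $S_j\cup Q_j$. A neighbor of $v\in W_i$ lies in $K_i\cup S_i$; if it lies in $K_i\setminus W_i=U_{i-1}$, it has the neighbor $v$ outside $U_{i-1}$ and so lies in $S_{i-1}$. Thus the neighbors of $W_i$ outside $W_i$ lie in $S_{i-1}\cup S_i$. The components of $J[W_i]$ are the sets $D\cap K_i$ of the claim, and they are not tight. For each $i$ and each of the finitely many pairs $(\theta_{i-1},\theta_i)$ fix a coloring of $W_i$ given by Lemma~\ref{lem:nottight}. Every edge of $J$ lies in some $S_i\cup Q_i$ or has an end in some $W_i$, so the combined coloring is proper.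
\end{proof}

\section{Branches}\label{sec:branches}

For the rest of the paper $G$ is a connected infinite graph with maximum degree $\Delta\ge3$ and infinite motion. We have to understand the failure of condition $(*)$. A tight component of $G-U$ may be attached to $U$ in a complicated way, but far from $U$ it splits into pieces that are attached to the rest of $G$ at a single vertex.

\begin{definition}
A \emph{branch} of $G$ is a pair $(a,\beta)$, where $a$ is a vertex and $\beta$ is a component of $G-a$, such that every vertex of $\beta$ has degree $\Delta$ in $G$ and $G[\beta\cup\{a\}]$ is a Gallai tree. The vertex $a$ is the \emph{attaching vertex}.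
\end{definition}

The attaching vertex is the only vertex outside $\beta$ with a neighbor in $\beta$. So $\beta$ determines $a$, and we also call $\beta$ itself a branch. Automorphisms of $G$ map branches to branches.

\begin{lemma}\label{lem:findbranch}
Let $U\subseteq V$ be finite and let $D$ be an infinite component of $G-U$ that is tight in $G$. Then there is a branch $(x,\kappa)$ with $\kappa\subseteq D$.
\end{lemma}

\begin{proof}
If $U=\emptyset$, then $D=V$, and by (B4) every vertex $x$ and every component $\kappa$ of $G-x$ form a branch. Let $U\neq\emptyset$, and let $A$ be the finite set of vertices of $D$ with a neighbor in $U$. Let $F_0$ be a finite connected subgraph of $G[D]$ that contains $A$ and has at least one edge, and let $F$ be the union of the blocks of $G[D]$ that contain an edge of $F_0$. These blocks are complete graphs on at most $\Delta$ vertices or cycles, so $F$ is finite; it is connected and contains $A$. Since $D$ is infinite, $G[D]-V(F)$ has a component $\kappa$, and since $D$ is connected, some vertex $x$ of $F$ is adjacent to $\kappa$.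

Suppose that a second vertex $y\neq x$ of $F$ is adjacent to $\kappa$. An $x$--$y$ path with interior in $\kappa$ and an $x$--$y$ path in $F$ form a cycle. By (B1) the cycle lies in a block of $G[D]$; this block contains an edge of $F$, so it is one of the blocks that form $F$. Then the cycle lies in $F$, although it meets $\kappa$. So $x$ is the only vertex of $D\setminus\kappa$ adjacent to $\kappa$. As $\kappa\cap A=\emptyset$, no vertex of $U$ is adjacent to $\kappa$, and $\kappa$ is a component of $G-x$. By (B4), applied in $G[D]$, the blocks of $G[\kappa\cup\{x\}]$ are blocks of $G[D]$. Hence $(x,\kappa)$ is a branch.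
\end{proof}

\section{Graphs without branches}\label{sec:baire}

\begin{proposition}\label{prop:nobranch}
If $G$ has no branch, then $\chi_D(G)\le\Delta$.
\end{proposition}

By Lemma~\ref{lem:findbranch}, condition $(*)$ holds for $J=G$ and any choice of the sets $Z_i$. So we can color $G$ with $\Delta$ colors such that no non-identity automorphism fixing a given root preserves the coloring. What is missing is a mark on the root. Instead of constructing one, we build an uncountable family of colorings and show that one of them is distinguishing. The freedom comes from (L4): the colors on each $S_i\cup Q_i$ may be permuted independently without loss of information. An automorphism that preserves two colorings of the family with a finite nonempty set $F$ of differences maps $F$ to itself, so $F$ can serve as a root. We do not know $F$ in advance, and therefore every finite set has to be used as a center; and since we compare colorings that differ on a finite set, the labels must work even when finitely many layers are lost.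

\subsection{A family of colorings}

The finite nonempty subsets of $V$ form a countable set. Let $(Z_i)_{i\ge1}$ be a sequence in which each of them occurs infinitely often, and take the layers of Proposition~\ref{prop:layers} for $J=G$. For a finite nonempty $Z\subseteq V$ let $H_Z=\{g\in\mathrm{Aut}(G):gZ=Z\}$, and partition the infinite set $I_Z=\{i:Z_i=Z\}$ into infinitely many infinite sets $I_{Z,1},I_{Z,2},\dots$. For $i\in I_Z$ the sets $U_i,S_i,Q_i$ are $H_Z$-invariant by (L2), and by Lemma~\ref{lem:boundary} every element of $H_Z$ that fixes $S_i=\partial U_i$ pointwise fixes $U_i$ pointwise. Apply Corollary~\ref{cor:labels} to $H_Z$ and the sets $S_i\subseteq U_i$ with $i\in I_{Z,j}$. As the union of these $U_i$ is $V$, we obtain labelings $\lambda_i:S_i\to\{0,1\}$ such that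
\begin{equation}\label{eq:labels}
g\in H_Z\text{ preserves }\lambda_i\text{ for all }i\in I_{Z,j}\quad\Longrightarrow\quad g=1.
\end{equation}
Every index $i$ lies in exactly one set $I_{Z,j}$, so $\lambda_i$ is defined for all $i$. Let $\theta_i$ be a coloring of $S_i\cup Q_i$ for $\lambda_i$ as in (L3), and let $\sigma$ be the cyclic permutation $(1\;2\;\cdots\;\Delta)$ of the colors, which fixes no color. For $\varepsilon=(\varepsilon_i)\in\{0,1\}^{\mathbb N}$ let $\varphi_\varepsilon:V\to[\Delta]$ be the proper coloring that (L4) assigns to the colorings $\sigma^{\varepsilon_i}\circ\theta_i$. Two properties follow from (L1) and (L4).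
\begin{enumerate}
\item[(F1)] The color $\varphi_\varepsilon(x)$ of a given vertex $x$ depends on at most two coordinates of $\varepsilon$.
\item[(F2)] If $\varepsilon$ and $\varepsilon'$ differ exactly in coordinate $i$, then $\{x:\varphi_\varepsilon(x)\ne\varphi_{\varepsilon'}(x)\}$ contains $S_i\ne\emptyset$ and is contained in the finite set $W_i\cup S_i\cup Q_i\cup W_{i+1}$.
\end{enumerate}

\begin{lemma}\label{lem:rigid}
Let $Z\subseteq V$ be finite and nonempty, $g\in H_Z$ and $\varepsilon\in\{0,1\}^{\mathbb N}$. If $\varphi_\varepsilon(gx)=\varphi_\varepsilon(x)$ for all but finitely many $x\in V$, then $g=1$.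
\end{lemma}

\begin{proof}
The sets $S_i\cup Q_i$ are pairwise disjoint, so only finitely many of them contain an exceptional vertex. Hence there is a $j$ such that no $S_i\cup Q_i$ with $i\in I_{Z,j}$ contains one. For these $i$, the automorphism $g$ maps $S_i$ and $Q_i$ to themselves and preserves $\sigma^{\varepsilon_i}\circ\theta_i$, hence $\theta_i$, hence $\lambda_i$ by (L3). Now \eqref{eq:labels} gives $g=1$.
\end{proof}

\subsection{The category argument}

Give $\{0,1\}^{\mathbb N}$ the product topology. It is a compact metrizable space, and every nonempty open set contains a \emph{cylinder}, the set of all $\varepsilon$ with finitely many prescribed coordinates. Baire's theorem says that if such a space is a countable union of closed sets, then one of them has nonempty interior. A cylinder contains two points that differ in exactly one coordinate.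

The idea is easiest to see when $\mathrm{Aut}(G)$ is countable. For $g\ne1$ the set of all $\varepsilon$ such that $g$ preserves $\varphi_\varepsilon$ is closed by (F1). It contains no two points that differ in exactly one coordinate, for otherwise $g$ would map the set of differences in (F2) to itself, against Lemma~\ref{lem:rigid}. So countably many such sets do not cover $\{0,1\}^{\mathbb N}$. In general we cannot take one set for each automorphism, and we group the automorphisms by the image of a fixed vertex.

\begin{proof}[Proof of Proposition~\ref{prop:nobranch}]
Suppose that no $\varphi_\varepsilon$ is distinguishing, and fix a vertex $r$. For $r'\in V\setminus\{r\}$ let $X_{r'}$ be the set of all $\varepsilon$ for which some $g\in\mathrm{Aut}(G)$ with $gr=r'$ preserves $\varphi_\varepsilon$; such a $g$ is a \emph{witness} for $\varepsilon$. Each $\varphi_\varepsilon$ is preserved by some $g\ne1$, and $gr\ne r$ by Lemma~\ref{lem:rigid} with $Z=\{r\}$. So the countably many sets $X_{r'}$ cover $\{0,1\}^{\mathbb N}$.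

\emph{Each $X_{r'}$ is closed.} Let $\varepsilon^{(n)}\to\varepsilon$ with $\varepsilon^{(n)}\in X_{r'}$ and witnesses $g_n$. Each $g_n$ maps the finite ball $N^k[\{r\}]$ bijectively onto $N^k[\{r'\}]$, and there are finitely many such bijections for each $k$. Passing to a diagonal subsequence, we may assume that for every $x$ the sequence $(g_nx)$ is eventually constant, with value $gx$. On each ball $N^k[\{r\}]$ the map $g$ agrees with some $g_n$. Hence $g$ is a bijection of $V$ that preserves adjacency and non-adjacency, and $gr=r'$. For each $x$ and all large $n$, (F1) gives
\[
\varphi_\varepsilon(gx)=\varphi_{\varepsilon^{(n)}}(gx)=\varphi_{\varepsilon^{(n)}}(g_nx)=\varphi_{\varepsilon^{(n)}}(x)=\varphi_\varepsilon(x).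
\]
So $g$ is a witness for $\varepsilon$.

\emph{The contradiction.} By Baire's theorem some $X_{r'}$ contains two points $\varepsilon,\varepsilon'$ that differ in exactly one coordinate. Let $g,g'$ be witnesses for them, and let $F$ be the set of vertices where $\varphi_\varepsilon$ and $\varphi_{\varepsilon'}$ differ, which is finite and nonempty by (F2). The automorphism $h=g'^{-1}g$ fixes $r$. If neither $gx$ nor $hx$ lies in $F$, which excludes only finitely many $x$, then
\[
\varphi_\varepsilon(hx)=\varphi_{\varepsilon'}(hx)=\varphi_{\varepsilon'}(g'hx)=\varphi_{\varepsilon'}(gx)=\varphi_\varepsilon(gx)=\varphi_\varepsilon(x).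
\]
Lemma~\ref{lem:rigid} with $Z=\{r\}$ gives $h=1$, so $g=g'$ preserves both $\varphi_\varepsilon$ and $\varphi_{\varepsilon'}$. Then $gF=F$, and Lemma~\ref{lem:rigid} with $Z=F$ gives $g=1$. This contradicts $gr=r'\ne r$.
\end{proof}

\section{Graphs with a branch}\label{sec:withbranch}

\begin{proposition}\label{prop:branch}
If $G$ has a branch, then $\chi_D(G)\le\Delta$.
\end{proposition}

Inside a branch colorings cannot be prescribed freely, but the structure is so explicit that we can color outward by a rule.

\subsection{The cubic tree}\label{sub:tree}

Let $G$ be the tree in which every vertex has degree $3$, and use the colors $1,2,3$. Fix a root $r$. The three components $\beta_1,\beta_2,\beta_3$ of $G-r$ are branches, and every vertex $x\ne r$ has one parent and two children. Color $r$ with $1$ and each of its neighbors with $2$ or $3$, and proceed outward. Call $x\neq r$ \emph{standard} if its children receive the two colors different from $\varphi(x)$, one each, and a \emph{defect} if they receive the same color. In $\beta_j$ choose a ray $r=v_0,v_1,v_2,\dots$, and let the defects in $\beta_j$ be the vertices $v_n$ with $n=(j+2)^k$, $k\ge1$. Let $g$ be an automorphism that preserves $\varphi$.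

Being a defect is not visible from the colors alone. A standard vertex of color $1$ with a parent of color $2$ sees the colors $2,2,3$, and if we mistake the child of color $3$ for the parent, it looks like a defect. So $g$ maps defects to defects only where it respects the direction toward $r$. This is the case at $v$ if $g^{-1}r$ is neither $v$ nor a descendant of $v$, because then the image of the side of $v$ that contains $r$ contains $r$ again. On the ray of $\beta_j$, this holds for all descendants of $v_{n_0}$ once $n_0>d(r,g^{-1}r)$. The subtree rooted at $v_{n_0+1}$ is mapped onto a subtree of some $\beta_{j'}$, defects onto defects. The gaps between consecutive defects grow by the factor $j+2$ in the first subtree and by the factor $j'+2$ in the second, so $j'=j$; equal gaps force $g$ to fix the defects, and with them $v_n$ for all large $n$.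

Next we walk back along the ray. If $g$ fixes $v_N$ and $v_{N+1}$ with $N\geq 1$, it either fixes $v_{N-1}$ or swaps it with the other child $z$ of $v_N$. The colors of $v_{N-1}$ and $z$ may be equal. But behind $v_{N-1}$ there is a defect $w$ of another branch, and below $z$ there is none. A swap would map $w$ to $z$ or below $z$ and would respect the direction at $w$, because the fixed vertex $v_N$ is on the side of $r$ for both $w$ and $gw$. So $g$ fixes all three rays, and in particular $r$. Finally, the children of a fixed standard vertex have different colors, and one child of a defect is on a ray, so $g$ fixes all vertices by induction on the distance from $r$.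

The general case has three new features. The blocks may be larger cliques or odd cycles, some vertices cannot be made defects, and the part of $G$ outside the branches has to be colored by the method of Section~\ref{sec:layers}.

\subsection{Branches seen from a root}

Fix a vertex $r$, the root. For $x\ne r$ let $R(x)$ be the component of $G-x$ that contains $r$, let $\mathrm{desc}(x)$ be the union of the other components, and put $\mathrm{desc}[x]=\{x\}\cup\mathrm{desc}(x)=V\setminus R(x)$. The block at $x$ that corresponds to $R(x)$ under (B3) is the \emph{parent block} of $x$, and the other blocks at $x$ are its \emph{child blocks}. The neighbors of $x$ in $\mathrm{desc}(x)$ are its \emph{children}; by (B3) they are the neighbors of $x$ in its child blocks. Let $q(x)$ be the number of children and $p(x)\ge1$ the number of neighbors of $x$ in its parent block.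

\begin{lemma}\label{lem:top}
Every block $B$ of $G$ has a unique vertex $t$ nearest to $r$, its \emph{top}. The block $B$ is the parent block of every $x\in B\setminus\{t\}$, and if $t\ne r$, then $B$ is a child block of $t$.
\end{lemma}

\begin{proof}
Let $t$ be a vertex of $B$ nearest to $r$ and $P$ a shortest $t$--$r$ path; it meets $B$ only in $t$. For $x\in B\setminus\{t\}$ we have $x\ne r$, and $(B-x)\cup P$ is connected, avoids $x$ and contains $r$. So $B\setminus\{x\}\subseteq R(x)$, and $B$ is the parent block of $x$. If $t=r$, uniqueness is immediate. Let $t\ne r$, so $r\notin B$, and suppose that $B$ is the parent block of $t$. Then there is a path in $G-t$ from $B\setminus\{t\}$ to $r$; let $P'$ be its final segment that starts at its last vertex $x$ in $B$. Every edge of $P\cup P'$ has an end outside $B$, so an $x$--$t$ path in $P\cup P'$ has nonempty interior, which lies outside $B$. Together with an $x$--$t$ path in $B$ it forms a cycle that contains an edge of $B$ but does not lie in $B$, contrary to (B1). So $B$ is a child block of $t$. A second nearest vertex would have $B$ both as its parent block and as a child block.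
\end{proof}

\begin{lemma}\label{lem:structure}
Let $(a,\beta)$ be a branch with $r\notin\beta$.
\begin{enumerate}
\item[(a)] $V\setminus\beta$ is connected and contains $r$ and $a$.
\item[(b)] The blocks of $G$ that meet $\beta$ lie in $\beta\cup\{a\}$, and each is a $K_j$ with $2\le j\le\Delta$ or an odd cycle of length at least $5$. Exactly one of them contains $a$; it has top $a$ and contains $N(a)\cap\beta$. The others are the child blocks of the vertices of $\beta$.
\item[(c)] Let $x\in\beta$. Then $p(x)+q(x)=\Delta$, $q(x)\ge1$ and $\mathrm{desc}[x]\subseteq\beta$. For every component $\kappa\ne R(x)$ of $G-x$, the pair $(x,\kappa)$ is a branch with $r\notin\kappa$, and every $y\in\kappa$ satisfies $\mathrm{desc}[y]\subseteq\kappa$ and $x\in R(y)$.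
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $V\setminus\beta$ consists of $a$ and the other components of $G-a$, each of which is adjacent to $a$.

(b) By (B4) the blocks that meet $\beta$ are the blocks of the Gallai tree $G[\beta\cup\{a\}]$; there is no $K_{\Delta+1}$, and a triangle is a $K_3$. By (B3) exactly one of them contains $a$, and it contains $N(a)\cap\beta$. Every path from $\beta$ to $r$ passes through $a$, so $a$ is the top of this block. Any other block that meets $\beta$ lies in $\beta$ and is a child block of its top, by Lemma~\ref{lem:top}. A child block of a vertex $x\in\beta$ has top $x$, so it does not contain $a$.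

(c) By (b), $x$ has at most $\Delta-1$ neighbors in any one block; for cycles this uses $\Delta\ge3$. Since $\deg x=\Delta$, there is a child block, and $q(x)\ge1$. The connected set $V\setminus\beta$ avoids $x$ and contains $r$, so it lies in $R(x)$; that is, $\mathrm{desc}[x]\subseteq\beta$. If $\kappa\ne R(x)$ is a component of $G-x$, then $\kappa\subseteq\beta$, and by (B4) the blocks of $G[\kappa\cup\{x\}]$ are among those in (b), so $(x,\kappa)$ is a branch. Applying what we have just proved to $(x,\kappa)$ and $y\in\kappa$ gives $\mathrm{desc}[y]\subseteq\kappa$, and $x\notin\kappa$ gives $x\in R(y)$.
\end{proof}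

\subsection{The root, the maximal branches and the core}

In the cubic tree we used that the root is the starting point of a ray with defects and that there is more than one branch. The root can always be chosen in this way.

\begin{lemma}\label{lem:root}
If $G$ has a branch, then there are a vertex $r$ and branches $(r,\kappa_1)$ and $(z,\kappa_2)$ with $r\notin\kappa_2$ and $\kappa_1\cap\kappa_2=\emptyset$.
\end{lemma}

\begin{proof}
Let $(h,\beta_0)$ be a branch. In this proof the root is $h$. Some $x\in\beta_0$ has at least two children: if a vertex $x'\in\beta_0$ has only one child $x$, then the block that contains the edge $x'x$ is a $K_2$ by Lemma~\ref{lem:structure}(b), and it is the parent block of $x$ by Lemma~\ref{lem:top}, so $p(x)=1$ and $q(x)=\Delta-1\ge2$. Let $y\ne z$ be children of $x$. By Lemma~\ref{lem:structure}(c) there are branches $(y,\kappa_1)$ and $(z,\kappa_2)$ with $\kappa_1\subseteq\mathrm{desc}(y)$ and $\kappa_2\subseteq\mathrm{desc}(z)$, and $x\in R(y)\cap R(z)$. As $y\neq z$ is adjacent to $x\in R(z)$, we have $y\in R(z)$, and by symmetry $z\in R(y)$. So the connected set $\kappa_1\cup\{y\}$ avoids $z$ and meets $R(z)$, hence lies in $R(z)$ and is disjoint from $\kappa_2$. Take $r=y$.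
\end{proof}

From now on the root is the vertex $r$ of Lemma~\ref{lem:root}. A \emph{maximal branch} is a branch $\beta$ with $r\notin\beta$ that is maximal under inclusion among such branches. The \emph{core} $M$ is the set of vertices that lie in no maximal branch.

\begin{lemma}\label{lem:maximal}
\begin{enumerate}
\item[(a)] Every branch that does not contain $r$ lies in a maximal branch, and the maximal branches are pairwise disjoint.
\item[(b)] $G[M]$ is connected, and $M$ contains $r$ and the attaching vertices of all maximal branches.
\item[(c)] There are at least two maximal branches, and $r$ is the attaching vertex of one of them.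
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(a,\beta)$ and $(a',\beta')$ be branches that avoid $r$ and have a common vertex $v$. Fix a $v$--$r$ path $P$; it contains $a$ and $a'$. If $a=a'$, then $\beta=\beta'$. Suppose that $a'$ comes after $a$ on $P$. The segment of $P$ from $a'$ to $r$ avoids $a$, so $a'\notin\beta$, since $r\notin\beta$. The connected set $\beta$ avoids $a'$ and meets $\beta'$, so $\beta\subseteq\beta'$. Thus the branches that avoid $r$ and contain $v$ form a chain, which is finite because each member is determined by a vertex of $P$. Its largest member is a maximal branch, and two maximal branches with a common vertex are comparable, hence equal.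

(b) By definition $r\in M$. A path between two vertices of $M$ that met a maximal branch would have to enter and leave it through the attaching vertex, so it stays in $M$. Suppose that the attaching vertex $a$ of a maximal branch $\beta$ lies in a maximal branch $\beta'$ with attaching vertex $a'$. Then $\beta'\ne\beta$, so $\beta\cap\beta'=\emptyset$. A neighbor of $a$ in $\beta$ is outside $\beta'$ and adjacent to $\beta'$, so it equals $a'$, and $a'\in\beta$. By Lemma~\ref{lem:structure}(a), $a$ is joined to $r$ by a path outside $\beta$. This path avoids $a'$, so $r\in\beta'$, a contradiction.

(c) If $\kappa_1\subseteq\beta'$ for a branch $\beta'$ with $r\notin\beta'$, then $r$ is adjacent to $\beta'$, so $r$ is its attaching vertex and $\beta'=\kappa_1$. Hence $\kappa_1$ is maximal. The maximal branch that contains $\kappa_2$ is different from $\kappa_1$, because $\kappa_2$ is nonempty and disjoint from $\kappa_1$.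
\end{proof}

All branches that avoid $r$ have been removed from the core, so the method of layers applies to it. The coloring of the branches will force an automorphism to fix $r$ and all branches pointwise, so on the core we only have to break the group
\[
H_M=\{g\in\mathrm{Aut}(G): gr=r\text{ and }g\text{ fixes }V\setminus M\text{ pointwise}\}.
\]

\begin{lemma}\label{lem:core}
There is a proper coloring $\varphi_M:M\to[\Delta]$ of $J=G[M]$ that is preserved by no non-identity element of $H_M$.
\end{lemma}

\begin{proof}
The graph $J$ is connected, and $\deg_J(r)<\Delta$ because $r$ has a neighbor in $\kappa_1$. If $M$ is finite, color $J$ greedily toward $r$; every element of $H_M$ moves only finitely many vertices, so $H_M$ is trivial.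

Let $M$ be infinite and put $Z_i=\{r\}$ for all $i$. We verify $(*)$. For $U=\emptyset$, the set $M$ is not tight in $J$ because of $r$. Let $U\ni r$ be a finite subset of $M$, and suppose that an infinite component $D$ of $J-U$ is tight in $J$. The vertices of $D$ have degree $\Delta$ in $J$, so they have no neighbors outside $M$. Therefore $D$ is a component of $G-U$, and it is tight in $G$. Lemma~\ref{lem:findbranch} gives a branch $\kappa\subseteq D\subseteq M$ with $r\notin\kappa$, and Lemma~\ref{lem:maximal}(a) gives $\kappa\cap M=\emptyset$, a contradiction.

Take the layers of Proposition~\ref{prop:layers}. The elements of $H_M$ restrict to automorphisms of $J$ that fix $r$, so $U_i,S_i,Q_i$ are $H_M$-invariant. A vertex of $\partial_GU_i$ either has a neighbor in $M\setminus U_i$, and then lies in $S_i$, or has a neighbor in a maximal branch $\beta$, and then is the attaching vertex of $\beta$. In the second case it is fixed by every element of $H_M$, since these elements fix $\beta$ pointwise and $\beta$ determines its attaching vertex. So an element of $H_M$ that fixes $S_i$ pointwise fixes $\partial_GU_i$ pointwise, and by Lemma~\ref{lem:boundary} it fixes $U_i$ pointwise. Corollary~\ref{cor:labels} gives labelings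 $\lambda_i$ of the $S_i$ such that every $g\in H_M$ that preserves all of them fixes $M$ pointwise, which means $g=1$. Choose $\theta_i$ for $\lambda_i$ by (L3), and let $\varphi_M$ be the common extension given by (L4).
\end{proof}

\subsection{Rays and the positions of the defects}

In each maximal branch $(a,\beta)$ choose $v_0=a$, a vertex $v_1\in N(a)\cap\beta$, and for $n\ge1$ a child $v_{n+1}$ of $v_n$, which exists and lies in $\beta$ by Lemma~\ref{lem:structure}(c). We call $(v_n)_{n\ge0}$ \emph{the ray of $\beta$}.

\begin{lemma}\label{lem:ray}
Let $(v_n)$ be the ray of a maximal branch $(a,\beta)$.
\begin{enumerate}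
\item[(a)] For $m\ge1$: $v_n\in R(v_m)$ if $n<m$, and if $n>m$, then $\mathrm{desc}[v_n]$ lies in the component of $G-v_m$ that contains $v_{m+1}$, which is part of $\mathrm{desc}(v_m)$.
\item[(b)] For $m<n$, the path $v_mv_{m+1}\cdots v_n$ is the only shortest $v_m$--$v_n$ path. In particular $d(v_m,v_n)=n-m$.
\item[(c)] Every vertex of $\mathrm{desc}[v_n]$, $n\geq1$, has distance at least $n$ from $r$.
\item[(d)] For $n\ge1$ the parent block of $v_n$ has top $v_{n-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\kappa\subseteq\mathrm{desc}(v_m)$ be the component of $G-v_m$ that contains $v_{m+1}$. If $v_n\in\kappa$, then $v_{n+1}\in\mathrm{desc}[v_n]\subseteq\kappa$ by Lemma~\ref{lem:structure}(c); induction gives the second statement. For $1\le n<m$ we now have $v_m\in\mathrm{desc}(v_n)$, so $v_n\in R(v_m)$ by the same lemma, and $v_0\in R(v_m)$ because $\mathrm{desc}[v_m]\subseteq\beta$. In particular the $v_n$ are distinct.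

(b) For $m<k<n$ we have $v_m\in R(v_k)$ and $v_n\in\mathrm{desc}(v_k)$, so every $v_m$--$v_n$ path contains $v_k$. Hence $d(v_m,v_n)=n-m$, the inner vertices of a shortest path are $v_{m+1},\dots,v_{n-1}$, and $v_k$ is in position $d(v_m,v_k)=k-m$.

(c) By (a), a path from $\mathrm{desc}[v_n]$ to $r$ contains $v_n,\dots,v_1$, and it contains $v_0$ because it starts in $\beta$.

(d) Let $B$ be the block that contains the edge $v_{n-1}v_n$. Its top is $v_{n-1}$: for $n=1$ by Lemma~\ref{lem:structure}(b), and for $n\ge2$ by Lemma~\ref{lem:top}, since $B$ is a child block of $v_{n-1}$. So $B$ is the parent block of $v_n$.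
\end{proof}

A defect is a vertex whose children are colored against the rule, so there must be a choice. There is none if $p(v_n)=1$ and the only child block of $v_n$ is a $K_\Delta$: the $\Delta-1$ children are pairwise adjacent and must receive all colors other than that of $v_n$. Call $v_n$ $(n\ge1)$ \emph{inflexible} in this case and \emph{flexible} otherwise. If $v_n$ is inflexible, then the parent block of $v_{n+1}$ is a $K_\Delta$, so $p(v_{n+1})=\Delta-1\ge2$ and $v_{n+1}$ is flexible. This is where the double ray differs: for $\Delta=2$ every vertex other than the root has $p=1$ and the single child block $K_2$, so no vertex is flexible.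

Enumerate the maximal branches as $\beta_1,\beta_2,\dots$ (there may be finitely many). For $k\ge1$ choose $e_{j,k}\in\{(j+2)^k,(j+2)^k+1\}$ such that the vertex with index $e_{j,k}$ on the ray of $\beta_j$ is flexible, and put $D_j=\{e_{j,k}:k\ge1\}$. Since $(j+2)^{k+1}\ge3(j+2)^k>(j+2)^k+1$, we have $e_{j,1}<e_{j,2}<\cdots$. A \emph{tail} of $D_j$ is a set $\{n\in D_j:n\ge n_1\}$.

\begin{lemma}\label{lem:spacing}
If $n\mapsto n+s$ maps a tail of $D_j$ onto a tail of $D_{j'}$, then $j=j'$ and $s=0$.
\end{lemma}

\begin{proof}
The map is increasing, so there is an integer $c$ with $e_{j,k}+s=e_{j',k+c}$ for all large $k$. The ratio of consecutive terms tends to $j+2$ on the left and to $j'+2$ on the right, so $j=j'$. If $c\ne0$, then $|s|=|e_{j,k+c}-e_{j,k}|\ge(j+2)^{k'+1}-(j+2)^{k'}-1$ with $k'=\min(k,k+c)$, and the right side is unbounded. So $c=0$ and $s=0$.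
\end{proof}

\subsection{The coloring}

Let $\varphi=\varphi_M$ on $M$. We extend $\varphi$ to each maximal branch $(a,\beta)=(a,\beta_j)$ with ray $(v_n)$. We go through the vertices $t\in\beta\cup\{a\}$ in order of increasing distance from $r$, and at $t$ we color $B\setminus\{t\}$ for all blocks $B$ that meet $\beta$ and have top $t$. By Lemma~\ref{lem:top} every $x\in\beta$ is colored exactly once, as a vertex of its parent block, whose top is closer to $r$ than $x$; so $\varphi(t)$ is known when we arrive at $t$. For $x\in\beta$ let $\mathrm{St}(x)$ be the set of the $q(x)$ smallest colors in $[\Delta]\setminus\{\varphi(x)\}$; recall that $1\le q(x)\le\Delta-1$. The neighbors of $t$ in these blocks are colored first.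
\begin{enumerate}
\item[(C1)] If $t=a$, the vertices of $N(a)\cap\beta$ receive pairwise distinct colors different from $\varphi(a)$. They lie in one block, so there are at most $\Delta-1$ of them.
\item[(C2)] If $t\in\beta$ is not of the form $v_n$ with $n\in D_j$, the children of $t$ receive pairwise distinct colors that form the set $\mathrm{St}(t)$.
\item[(C3)] If $t=v_n$ with $n\in D_j$ and $p(t)\ge2$, the children of $t$ receive pairwise distinct colors that form the set of the $q(t)$ largest colors in $[\Delta]\setminus\{\varphi(t)\}$. This set differs from $\mathrm{St}(t)$ because $1\le q(t)\le\Delta-2$.
\item[(C4)] If $t=v_n$ with $n\in D_j$ and $p(t)=1$, choose a child $z\ne v_{n+1}$ that is not adjacent to $v_{n+1}$. The children other than $z$ receive pairwise distinct colors different from $\varphi(t)$, and $\varphi(z)=\varphi(v_{n+1})$.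
\end{enumerate}
The child $z$ in (C4) exists. If $t$ has at least two child blocks, take $z$ in one that does not contain $v_{n+1}$; then $z$ and $v_{n+1}$ lie in different components of $G-t$. If $t$ has a single child block, then $t$ has $\Delta-1$ neighbors in it, and it is not a $K_\Delta$ because $t$ is flexible; so it is a cycle of length at least $5$, and $z$ is the other neighbor of $t$ on the cycle. Complete blocks with top $t$ are now fully colored. Cycles are completed as follows.
\begin{enumerate}
\item[(C5)] Let $B$ be a cycle $t,x_1,\dots,x_{\ell-1}$ with $\ell\ge5$, numbered so that if $t=v_n$ and $v_{n+1}\in B$, then $x_1=v_{n+1}$. Choose $\varphi(x_2)\notin\{\varphi(t),\varphi(x_1)\}$, and color $x_3,\dots,x_{\ell-2}$ in this order, each differently from its predecessor and $x_{\ell-2}$ also differently from $x_{\ell-1}$. At most two colors are excluded at each step, and $\Delta\ge3$.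
\end{enumerate}
The condition $\varphi(x_2)\ne\varphi(t)$ is not needed for properness; it will let us tell the two neighbors of $x_1$ on the cycle apart.

The coloring $\varphi:V\to[\Delta]$ is proper. An edge inside $M$ is properly colored by $\varphi_M$. Any other edge lies in a block $B$ that meets a maximal branch; let $t$ be its top. The neighbors of $t$ in $B$ have colors different from $\varphi(t)$. If $B$ is complete, these colors are pairwise distinct, because the only repetition occurs in (C4), on two non-adjacent vertices. If $B$ is a cycle, the remaining edges are covered by (C5).

Call $x\in V\setminus M$ \emph{standard} if its children have pairwise distinct colors that form the set $\mathrm{St}(x)$, and a \emph{defect} otherwise. By (C2)--(C4), the defects in $\beta_j$ are exactly the vertices $v_n$ with $n\in D_j$ on the ray of $\beta_j$. As in the cubic tree, defects are preserved where the direction toward the root is respected.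

\begin{lemma}\label{lem:transfer}
Let $g\in\mathrm{Aut}(G)$ preserve $\varphi$, let $v,gv\in V\setminus M$, and suppose that some $u\in R(v)$ satisfies $gu\in R(gv)$. Then $g(\mathrm{desc}(v))=\mathrm{desc}(gv)$, and $v$ is a defect if and only if $gv$ is a defect.
\end{lemma}

\begin{proof}
The set $gR(v)$ is the component of $G-gv$ that contains $gu$, so it is $R(gv)$, and the first assertion follows by taking complements. Hence $g$ maps the children of $v$ onto the children of $gv$, preserving colors. In particular $q(v)=q(gv)$, and since $\varphi(v)=\varphi(gv)$, also $\mathrm{St}(v)=\mathrm{St}(gv)$.
\end{proof}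

\subsection{The coloring is distinguishing}

\begin{proof}[Proof of Proposition~\ref{prop:branch}]
Let $g\in\mathrm{Aut}(G)$ preserve $\varphi$, and let $(a,\beta)=(a,\beta_j)$ be any maximal branch, with ray $(v_n)$.

\emph{Step 1: $gv_n=v_n$ for all large $n$.} Choose $n_0>d(r,g^{-1}r)$, so that $g^{-1}r\notin\mathrm{desc}[v_{n_0}]$ by Lemma~\ref{lem:ray}(c). Let $\kappa\subseteq\mathrm{desc}(v_{n_0})$ be the component of $G-v_{n_0}$ that contains $v_{n_0+1}$. Then $(v_{n_0},\kappa)$ is a branch, so $(gv_{n_0},g\kappa)$ is a branch, and $r\notin g\kappa$. By Lemma~\ref{lem:maximal}(a), $g\kappa$ lies in a maximal branch $\beta_{j'}$; let $(w_l)$ be its ray. For $v\in\kappa$ we have $\mathrm{desc}[v]\subseteq\kappa$, so $u=g^{-1}r$ lies in $R(v)$, and $gu=r\in R(gv)$. Lemma~\ref{lem:transfer} shows that $g(\mathrm{desc}(v))=\mathrm{desc}(gv)$ for all $v\in\kappa$ and that $g$ maps the defects in $\kappa$ bijectively onto the defects in $g\kappa$.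

By Lemma~\ref{lem:ray}(a), the defects in $\kappa$ are the $v_n$ with $n\in D_j$ and $n>n_0$. For these $n$ write $gv_n=w_{l(n)}$ with $l(n)\in D_{j'}$. If $n<n'$, then $v_{n'}\in\mathrm{desc}(v_n)$, so $w_{l(n')}\in\mathrm{desc}(w_{l(n)})$, and $l(n')>l(n)$ by Lemma~\ref{lem:ray}(a). Since $g$ preserves distances, Lemma~\ref{lem:ray}(b) gives $l(n')-l(n)=n'-n$. So $l(n)=n+s$ for a constant $s$. Let $n_1$ be the least element of $D_j$ above $n_0$. For $l\in D_{j'}$ with $l\ge n_1+s$ we have $w_l\in\mathrm{desc}[w_{n_1+s}]=g(\mathrm{desc}[v_{n_1}])\subseteq g\kappa$, so $w_l$ is the image of a defect in $\kappa$. Thus $n\mapsto n+s$ maps a tail of $D_j$ onto a tail of $D_{j'}$, and Lemma~\ref{lem:spacing} gives $j'=j$ and $s=0$. So $g$ fixes $v_n$ for all $n\in D_j$ with $n\ge n_1$. It fixes the unique shortest path between two such vertices pointwise, so $gv_n=v_n$ for all $n\ge n_1$.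

\emph{Step 2: $gv_n=v_n$ for all $n\ge0$.} Suppose that $gv_n=v_n$ for all $n\ge N$, where $N\ge1$. We show that $gv_{N-1}=v_{N-1}$. The automorphism $g$ permutes the components of $G-v_N$ and maps the component $\mu_1\ne R(v_N)$ that contains $v_{N+1}$ to itself. Suppose that $gR(v_N)\ne R(v_N)$. Then $\mu_2=gR(v_N)$ is a third component, and $\mu_2\subseteq\mathrm{desc}(v_N)\subseteq\beta$. By Lemma~\ref{lem:ray}(a) the ray lies in $R(v_N)\cup\{v_N\}\cup\mu_1$, so $\mu_2$ contains no defect. By Lemma~\ref{lem:maximal}(c) there is a maximal branch $\beta''\ne\beta$. Let $w$ be a defect in $\beta''$. Then $w\in V\setminus\beta\subseteq R(v_N)$, so $gw\in\mu_2$. We apply Lemma~\ref{lem:transfer} to $w$ with $u=v_N$: we have $v_N\in R(w)$ because $\mathrm{desc}[w]\subseteq\beta''$, and $gv_N=v_N\in R(gw)$ by Lemma~\ref{lem:structure}(c), because $gw\in\mu_2$. So $gw$ is a defect in $\mu_2$, a contradiction.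

Hence $gR(v_N)=R(v_N)$, and $g$ maps the parent block $B$ of $v_N$ to itself. Its top is $v_{N-1}$ by Lemma~\ref{lem:ray}(d). If $B$ is complete, its vertices have distinct colors and are all fixed. If $B$ is a cycle, then $v_N=x_1$ in the numbering of (C5), and the two neighbors $v_{N-1}$ and $x_2$ of $v_N$ in $B$ have different colors, so both are fixed.

\emph{Step 3: $g$ fixes $\beta$ pointwise.} Steps 1 and 2 hold for every maximal branch, and $r$ is the vertex $v_0$ of one of the rays by Lemma~\ref{lem:maximal}(c). So $gr=r$, and $g$ maps the children of a fixed vertex $x\neq r$ to children of $x$. We first note: if $g$ fixes the top $t$ of a block $B$ that meets $\beta$ and all neighbors of $t$ in $B$, then $g$ fixes $B$ pointwise. For complete $B$ there are no other vertices. If $B$ is a cycle, then $gB=B$ by (B1), since $g$ fixes an edge of $B$, and an automorphism of a cycle that fixes two adjacent vertices is trivial.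

Since $a$ and $v_1$ are fixed, $g\beta=\beta$, and $g$ permutes $N(a)\cap\beta$. These vertices have distinct colors by (C1), so they are fixed, and with them the block with top $a$. Let $t\in\beta$ be fixed. In the cases (C2) and (C3) its children have distinct colors and are fixed. In the case (C4) the only repeated color is that of $v_{n+1}$ and $z$; the vertex $v_{n+1}$ is fixed by Step 2, so $z$ is fixed too. Hence all child blocks of $t$ are fixed pointwise. Each $x\in\beta$ lies in its parent block, whose top is closer to $r$, so induction on $d(x,r)$ shows that $\beta$ is fixed pointwise.

Thus $g$ fixes $r$ and $V\setminus M$ pointwise, so $g\in H_M$. It preserves $\varphi_M$, and $g=1$ by Lemma~\ref{lem:core}.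
\end{proof}

In this proof infinite motion was used only for the core, in Lemma~\ref{lem:core}; if the core is finite, as for the cubic tree, Theorem~\ref{thm:babai} is not needed.

\section{The extremal cases}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) For $\Delta\ge3$ the bound $\chi_D(G)\le\Delta$ is Proposition~\ref{prop:nobranch} if $G$ has no branch and Proposition~\ref{prop:branch} otherwise. The graph of Example~\ref{ex:clique} satisfies the hypotheses and needs at least $\Delta$ colors, so it has $\chi_D=\Delta$.

(b) We have $\Delta\ge2$, and for $\Delta\ge3$ part (a) excludes the value $\Delta+1$. If $\Delta=2$, then $G$ is a ray or the double ray. An automorphism of a ray fixes the vertex of degree $1$ and preserves the distance from it, so it is the identity; hence every proper coloring is distinguishing, and $\chi_D=2=\Delta$. For the double ray, $\chi_D\ge3$ by Example~\ref{ex:doubleray} and $\chi_D\le3$ by Theorem~\ref{thm:main}.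
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bab}
L. Babai, \emph{Asymmetric coloring of locally finite graphs and profinite permutation groups: Tucker's Conjecture confirmed}, J. Algebra 607 (2022) 64--106.

\bibitem{Bor}
Borodin, 1977.

\bibitem{ERT}
Erd\H{o}s, Rubin and Taylor, 1979.

\bibitem{IKPS}
Wilfried Imrich, Rafa{\l} Kalinowski, Monika Pil\'sniak and Mohammad H. Shekarriz, \emph{Bounds for Distinguishing Invariants of Infinite Graphs}, arXiv:1910.12107 (2019).

\end{thebibliography}
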